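# A Kazhdan–Lusztig immanant that is negative on 2-positive matrices

## 1. Signs of Kazhdan–Lusztig immanants on $k$-positive matrices

**Theorem 1.** Let $v=43281765\in S_8$ (one-line notation); $v$ avoids $123$. For every $m\ge 8$ there is a $2$-positive $m\times m$ matrix on which $\operatorname{Imm}_vX([8],[8])$ is negative. So the conjecture below fails for $k=2$, $n=8$ and all $m\ge 8$.

**Theorem 2.** For every $k\ge 2$, $n\ge 4k$, $m\ge n$ there is $v\in S_n$ avoiding $12\cdots(k+1)$ such that $\operatorname{Imm}_vX([n],[n])$ is negative on some $k$-positive $m\times m$ matrix. For $k=1$ the conjecture is true. Hence $k=1$ is the only value of $k$ for which it holds for all $n,m$.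

The statement being refuted comes from Sunita Chepuri and Melissa Sherman-Bennett, "$k$-positivity of dual canonical basis elements from 1324- and 2143-avoiding Kazhdan-Lusztig immanants", arXiv:2106.09150 (2021).

**Conjecture.** Let $0<k<n\le m$ be integers and let $v\in S_n$ avoid the pattern $12\cdots(k+1)$. Let $R,C$ be $n$-element multisets with elements from $[m]=\{1,\dots,m\}$. If $\operatorname{Imm}_vX(R,C)$ is not identically zero, then $\operatorname{Imm}_vX(R,C)$ is $k$-positive.

In plain words: each permutation $v$ gives a signed, weighted version of the determinant. Suppose a matrix is only known to have positive minors up to size $k$. Is the combinatorial condition "$v$ has no increasing subsequence of length $k+1$" enough to force this weighted sum to be positive? The theorems say yes for $k=1$ and no for every larger $k$ as soon as $n\ge 4k$. They do not determine the smallest $n$ at which the conjecture fails for a given $k$.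

## 2. Immanants, Bruhat order and repeated indices

Throughout, $X=(x_{i,j})_{i,j\in[m]}$ is a matrix of indeterminates. A polynomial in the $x_{i,j}$ is evaluated on a complex $m\times m$ matrix by substituting the entries. Permutations compose by $(xy)(i)=x(y(i))$, and $s_i=(i\ i{+}1)$. In one-line notation, right multiplication by $s_i$ swaps the *positions* $i,i+1$ and left multiplication swaps the *values* $i,i+1$.

**Immanants.** For $f:S_n\to\mathbb C$ and an $n\times n$ matrix $Y$, put $\operatorname{Imm}_fY=\sum_{w\in S_n}f(w)\,y_{1,w(1)}\cdots y_{n,w(n)}$. The sign function gives the determinant, and the constant function $1$ gives the permanent.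

**Kazhdan–Lusztig immanants (Rhoades–Skandera).** For $v\in S_n$,
$$\operatorname{Imm}_vY=\sum_{w\ge v}(-1)^{\ell(w)-\ell(v)}P_{w_0w,\,w_0v}(1)\;y_{1,w(1)}\cdots y_{n,w(n)} .$$
Here $\ge$ is Bruhat order, $\ell$ is Coxeter length (the number of inversions), $w_0$ is the longest element $n\cdots21$, and $P_{x,w}(q)$ is the Kazhdan–Lusztig polynomial. From the textbook theory we use: $P_{x,w}=0$ unless $x\le w$; $P_{w,w}=1$; for $x\le w$ the constant term of $P_{x,w}$ is $1$; for $x<w$ we have $\deg P_{x,w}\le\frac12(\ell(w)-\ell(x)-1)$; and $P_{x,w_0}=1$.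

For $n=2$: $\operatorname{Imm}_{12}Y=y_{11}y_{22}-y_{12}y_{21}$ and $\operatorname{Imm}_{21}Y=y_{12}y_{21}$.

**Repeated indices.** For multisets $R=\{r_1\le\dots\le r_n\}$ and $C=\{c_1\le\dots\le c_n\}$ from $[m]$, $X(R,C)$ is the $n\times n$ matrix with $(i,j)$ entry $x_{r_i,c_j}$. For example, $X(\{1,2\},\{1,1\})$ has two equal columns, so $\operatorname{Imm}_{12}$ of it is identically zero while $\operatorname{Imm}_{21}$ of it is $x_{11}x_{21}$. This is why the conjecture excludes the zero polynomial.

**$k$-positivity.** A real matrix is $k$-positive if all of its minors of size at most $k$ are positive. A polynomial function on $m\times m$ matrices is $k$-positive if it takes positive values on every $k$-positive $m\times m$ matrix. For example, $\begin{pmatrix}1&2\\2&3\end{pmatrix}$ is $1$-positive and not $2$-positive.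

**Pattern avoidance.** To avoid $12\cdots(k+1)$ means to have no increasing subsequence of length $k+1$. The permutation $v=4\,3\,2\,8\,1\,7\,6\,5$ is a union of the decreasing sequences $4,3,2,1$ and $8,7,6,5$. An increasing subsequence takes at most one entry from each, so $v$ avoids $123$.

## 3. The immanants of $S_3$ by hand

Take $n=3$, $k=2$, $R=C=[3]$. All Kazhdan–Lusztig polynomials with $x\le w$ in $S_3$ equal $1$: the degree bound makes them constant except for $P_{e,w_0}$, and that one is $1$ as well. So each immanant is a signed sum over a Bruhat interval. With $\Delta_{I|K}$ denoting minors,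
$$\operatorname{Imm}_{321}=y_{13}y_{22}y_{31},\qquad \operatorname{Imm}_{231}=y_{31}\Delta_{12|23},\qquad \operatorname{Imm}_{312}=y_{13}\Delta_{23|12},$$
which are visibly positive on $2$-positive matrices. Next,
$$\operatorname{Imm}_{132}=y_{11}y_{23}y_{32}-y_{12}y_{23}y_{31}-y_{13}y_{21}y_{32}+y_{13}y_{22}y_{31}=y_{23}\Delta_{13|12}-y_{13}\Delta_{23|12}.$$
This is a difference, so an argument is needed. Scale the rows so that the third column is all ones; this multiplies the immanant by a positive number and keeps $2$-positivity. Let the first two columns be $(p_i)$ and $(q_i)$. Then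
$$\operatorname{Imm}_{132}=(p_1-p_2)q_3-(q_1-q_2)p_3 .$$
The $2\times2$ minors with the third column give $q_1>q_2>q_3>0$. The minors in the first two columns give $p_1/p_2>q_1/q_2>1$ and $p_2/p_3>q_2/q_3$. Hence
$$\frac{p_1-p_2}{p_3}=\frac{p_2}{p_3}\Big(\frac{p_1}{p_2}-1\Big)>\frac{q_2}{q_3}\Big(\frac{q_1}{q_2}-1\Big)=\frac{q_1-q_2}{q_3},$$
so $\operatorname{Imm}_{132}>0$. Rotating the matrix by $180^\circ$ keeps all minors positive and exchanges $132$ with $213$, so $\operatorname{Imm}_{213}>0$ too. These five are all the permutations of $S_3$ that avoid $123$.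

The trick was: normalize a column to ones, then compare differences. We shall carry this trick as far as it goes. First we need a way to handle Kazhdan–Lusztig polynomials that are not $1$.

## 4. Row reversal and the Hecke module of words

**Step 1: reverse the rows.** *The purpose is to replace $P_{w_0w,w_0v}$ by Kazhdan–Lusztig polynomials with a fixed upper index.* Conjugation by $w_0$ is an automorphism of the Coxeter group, so $P_{w_0w,w_0v}=P_{ww_0,vw_0}$. Also $w\ge v\iff ww_0\le vw_0$, and $\ell(w)-\ell(v)=\ell(vw_0)-\ell(ww_0)$. Put $y=vw_0$, $x=ww_0$ and $\hat Y_{i,j}=Y_{n+1-i,j}$. Since $w(i)=x(n+1-i)$, we get $\prod_iY_{i,w(i)}=\prod_i\hat Y_{i,x(i)}$ and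
$$\operatorname{Imm}_vY=\sum_{x\le y}(-1)^{\ell(y)-\ell(x)}P_{x,y}(1)\prod_{i=1}^n\hat Y_{i,x(i)} .\tag{1}$$
For $v=43281765$ this is the reversed word $y=5\,6\,7\,1\,8\,2\,3\,4$, of length $4+4+4+3=15$.

Evaluating (1) head-on requires all the numbers $P_{x,y}(1)$. We evaluate only at matrices $Y$ whose first half of columns are all ones. Then only *sums* of the $\pm P_{x,y}(1)$ over cosets matter, and those sums come from a much smaller computation.

**Step 2: the Hecke algebra.** *This recalls the characterization of the Kazhdan–Lusztig basis.* Let $n=2r$ (we use $r=2$ and $r=4$). Let $\mathcal H$ be the Hecke algebra of $S_n$ over $\mathbb Z[u^{\pm1}]$ with basis $H_w$, where $H_wH_s=H_{ws}$ if $ws>w$, and $H_s^2=1+(u-u^{-1})H_s$. (With $u=q^{1/2}$ one has $H_w=q^{-\ell(w)/2}T_w$.) The bar involution is the ring automorphism with $\bar u=u^{-1}$ and $\overline{H_s}=H_s^{-1}=H_s-(u-u^{-1})$; it satisfies $\overline{H_w}\in H_w+\sum_{x<w}\mathbb Z[u^{\pm1}]H_x$. By Kazhdan–Lusztig (Invent. Math. 53 (1979), Theorem 1.1), the element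
$$C_y=\sum_{x\le y}(-1)^{\ell(y)-\ell(x)}u^{\ell(y)-\ell(x)}P_{x,y}(u^{-2})H_x\ \in\ H_y+\sum_{x<y}u\mathbb Z[u]H_x$$
is bar-invariant. So are the elements $h_i:=H_{s_i}-u$, since $\overline{h_i}=H_{s_i}-u+u^{-1}-u^{-1}=h_i$.

**Step 3: the module $N$.** *This module adds up coefficients over cosets.* Let $W_J=S_r$ be generated by $J=\{s_1,\dots,s_{r-1}\}$; it permutes the *values* $1,\dots,r$ by left multiplication. Let $N=\mathbb Z[u^{\pm1}]\otimes_{\mathcal H_J}\mathcal H$, where $H_s$ acts by $u$ for $s\in J$, and let $e=1\otimes1$. Every element of $S_n$ is uniquely $\sigma w$ with $\sigma\in W_J$ and $w$ minimal in $W_Jw$; minimality means that the values $1,\dots,r$ occur left to right in this order. Then $\ell(\sigma w)=\ell(\sigma)+\ell(w)$, so $N$ has basis $eH_w$ ($w$ minimal) and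
$$eH_{\sigma w}=u^{\ell(\sigma)}eH_w .$$
The right module $N$ is $\mathcal H$ modulo the right ideal $\sum_{s\in J}(H_s-u)\mathcal H$. Bar preserves this ideal because $H_s-u$ is bar-invariant. Hence $\overline{eh}:=e\bar h$ is well defined on $N$. Since $\bar e=e$, every product of $h_i$'s applied to $e$ is bar-invariant.

**Step 4: words.** *This makes the action of $h_i$ readable.* Encode a minimal $w$ as a word: write the letter $1$ for each of the values $1,\dots,r$, and letters $X_1<\dots<X_r$ for the values $r+1,\dots,2r$. Order the letters $1<X_1<\dots<X_r$. For $r=4$ the letters are $1,1,1,1,A,B,C,D$, and $e=1111ABCD$, $y=ABC1D111$. For letters $a>b$ put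
$$\langle ab\rangle:=ab-u\,ba,$$
with concatenation understood. If $p,l$ are the letters in positions $i,i+1$, then $h=h_i$ acts on them by
$$(pl)\,h=\begin{cases}\langle lp\rangle&p<l,\\0&p=l\ (=1),\\-u^{-1}\langle pl\rangle&p>l.\end{cases}\tag{2}$$
Put $s=s_i$. If $p<l$, then $H_wH_s=H_{ws}$ and $ws$ is again minimal, so the result is $lp-u\,pl$. If $p=l=1$, the two values are consecutive, so $ws=s'w$ with $s'\in J$ and $ws>w$; then $eH_wH_s=eH_{s'}H_w=u\,eH_w$ and $h$ gives $0$. If $p>l$, then $H_wH_s=H_{ws}H_s^2=H_{ws}+(u-u^{-1})H_w$, so $h$ gives $lp-u^{-1}pl=-u^{-1}\langle pl\rangle$.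

**Lemma 1.** Let $y$ be minimal. Let $F\in N$ be bar-invariant, with coefficient $1$ at the word $y$ and all other coefficients in $u\mathbb Z[u]$. Then the coefficient of a word $w$ in $F$ at $u=1$ is
$$F_w(1)=\sum_{\sigma\in W_J}(-1)^{\ell(y)-\ell(\sigma w)}P_{\sigma w,y}(1).$$

*Proof.* The coefficient of $w$ in $eC_y$ is $\sum_\sigma u^{\ell(\sigma)}[H_{\sigma w}]C_y$, where $[H_x]C_y$ denotes the coefficient of $H_x$. Since $y$ and $w$ are minimal, $\sigma w=y$ forces $\sigma=1$, $w=y$. So $eC_y$ has all coefficients off $y$ in $u\mathbb Z[u]$. Its coefficient at $y$ is $1$, since for $\sigma\ne1$ the element $\sigma y$ is longer than $y$ and does not occur in $C_y$. It is also bar-invariant. Hence $G=F-eC_y$ is bar-invariant with all coefficients in $u\mathbb Z[u]$.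

Suppose $G\ne0$, and let $w$ be Bruhat-maximal among the words with nonzero coefficient, $p$ being its coefficient. We have $\overline{eH_{w'}}\in eH_{w'}+\sum_{w''<w'}\mathbb Z[u^{\pm1}]eH_{w''}$: a term $H_x$ of $\overline{H_{w'}}$ with $x=\sigma w''<w'$ contributes to $eH_{w''}$, and $w''\le x<w'$. So the coefficient of $w$ in $\overline G=G$ is $\bar p$, whence $\bar p=p$. This is impossible for $0\ne p\in u\mathbb Z[u]$. So $F=eC_y$; now set $u=1$. $\square$

**Step 5: the immanant as a sum over words.** *This connects $F$ with $\operatorname{Imm}_v$.* Let $Y$ have its first $r$ columns all ones. Let $Z$ be the array with rows $1,\dots,2r$ and columns $1,X_1,\dots,X_r$, where $Z_{i,1}=1$ and $Z_{i,X_t}=\hat Y_{i,r+t}$. For $x=\sigma w$ the product $\prod_i\hat Y_{i,x(i)}$ equals $\prod_iZ_{i,w_i}$, where $w_i$ is the $i$-th letter, because permuting the values $1,\dots,r$ changes nothing. Grouping (1) by cosets and using Lemma 1 for an $F$ as there,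
$$\operatorname{Imm}_vY=\sum_wF_w(1)\prod_{i=1}^{2r}Z_{i,w_i}.\tag{3}$$

**Step 6: the starting product and one round of moves.** *This supplies bar-invariant elements from which $F$ will be built.* Set
$$F_1=e\,(h_r\cdots h_2h_1)(h_{r+1}\cdots h_3)(h_{r+2}\cdots h_5)\cdots(h_{2r-1}),$$
where the $t$-th group is $h_{r+t-1}\cdots h_{2t-1}$ with descending indices. Then
$$F_1=\langle X_11\rangle\langle X_21\rangle\cdots\langle X_r1\rangle.\tag{4}$$
Indeed, before the $t$-th group acts we have $\langle X_11\rangle\cdots\langle X_{t-1}1\rangle\,1^{r-t+1}X_t\cdots X_r$, with $X_t$ in position $r+t$. The first $h$ of the group sends $1X_t$ to $\langle X_t1\rangle$. Each later one acts on the first two positions of $1\langle X_t1\rangle=1X_t1-u\,11X_t$ and gives $\langle X_t1\rangle1$, since $11\mapsto0$. The bracket moves left until it occupies positions $2t-1,2t$.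

Now act once at each junction between neighboring brackets.

**Chain formula.** For letters $1<X_1<\dots<X_r$ (any $r\ge2$), applying $h_2h_4\cdots h_{2r-2}$ to $\langle X_11\rangle\cdots\langle X_r1\rangle$ gives
$$\begin{aligned}\Gamma(X_1,\dots,X_r)=\ &X_1\langle X_21\rangle\cdots\langle X_r1\rangle1\\&-u\sum_{j=1}^{r-1}1\langle X_11\rangle\cdots\langle X_{j-1}1\rangle\langle X_{j+1}X_j\rangle\langle X_{j+2}1\rangle\cdots\langle X_r1\rangle1\\&-u\,1\langle X_11\rangle\cdots\langle X_{r-1}1\rangle X_r.\end{aligned}\tag{5}$$

*Proof.* Expand each factor as $X_t1$ (weight $1$) or $1X_t$ (weight $-u$). The moves act on disjoint pairs of positions. By (2), the junction of factors $t,t+1$ gives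

* $(X_t1|X_{t+1}1)\mapsto\langle X_{t+1}1\rangle$,
* $(X_t1|1X_{t+1})\mapsto0$,
* $(1X_t|X_{t+1}1)\mapsto\langle X_{t+1}X_t\rangle$,
* $(1X_t|1X_{t+1})\mapsto-u^{-1}\langle X_t1\rangle$.

So a choice survives only if no $X1$ is followed by a $1X$, that is, if the first $j$ factors are $1X$ and the rest $X1$, with $0\le j\le r$. Its coefficient is $1$ for $j=0$ and $(-u)^j(-u^{-1})^{j-1}=-u$ for $j\ge1$. The terms $j=0$, $1\le j\le r-1$ and $j=r$ are the three lines of (5). $\square$

## 5. The case $S_4$: $y=3412$ and a product of differences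

Let $r=2$, with letters $1,1,A,B$. By (4) and (5) the element $F=e\,h_2h_1\,h_3\cdot h_2$ is
$$\Gamma(A,B)=A\langle B1\rangle1-u\,1\langle BA\rangle1-u\,1\langle A1\rangle B$$
$$=AB11-u\,A1B1-u\,1BA1+u^2\,1AB1-u\,1A1B+u^2\,11AB .$$
It is bar-invariant with coefficient $1$ at $AB11=3412$ and the rest in $u\mathbb Z[u]$. By the proof of Lemma 1, it equals $eC_y$ for $y=3412$.

We can watch a nontrivial Kazhdan–Lusztig polynomial appear. The word $1A1B$ is $w=1324$, and its coset is $\{1324,2314\}$. Its coefficient says $[H_{1324}]C_y+u[H_{2314}]C_y=-u$. Since $2314\le3412$ and the lengths are $2$ and $4$, the degree bound gives $P_{2314,3412}=1$, so $[H_{2314}]C_y=u^2$. Hence $[H_{1324}]C_y=-u-u^3=-u^3(1+u^{-2})$, that is, $P_{1324,3412}=1+q$. The immanant is no longer a signed sum over an interval, but the coset sum $-u$ is as simple as it could be.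

At $u=1$, each line of (2) reads "swap positions $i,i+1$, minus the identity". So $F(1)$ is $(A1-1A)(B1-1B)$ with positions $2,3$ swapped, minus itself. Here $y=vw_0$ with $v=2143$, so (3) gives, for $Y$ with first two columns all ones,
$$\operatorname{Imm}_{2143}Y=(A_1-A_3)(B_2-B_4)-(A_1-A_2)(B_3-B_4),\tag{6}$$
where $A_i=Z_{i,A}$, $B_i=Z_{i,B}$. Let $Y=X(R,C)$ with $R=[4]$, $C=\{1,1,2,3\}$ on a $2$-positive matrix, rows scaled so that its first column is ones. The $2\times2$ minors with that column say that the columns of $Y$ increase downward, so in the reversed array $A_1>A_2>A_3>A_4$ and $B_1>\dots>B_4$. Hence $A_1-A_3>A_1-A_2>0$ and $B_2-B_4>B_3-B_4>0$, and (6) is positive. The conjecture holds in this instance, and monotonicity of the columns was all we used.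

## 6. The element $F$ for $y=56718234$

Now let $r=4$ and put
$$F=F_1\cdot h_2h_4h_6\cdot h_3h_5,\qquad F_1=e\,h_4h_3h_2h_1\cdot h_5h_4h_3\cdot h_6h_5\cdot h_7 .$$

**Step 7: compute $F$.** *The purpose is to check the hypotheses of Lemma 1 for $F$ and to have its coefficients.* By (4), $F_1=\langle A1\rangle\langle B1\rangle\langle C1\rangle\langle D1\rangle$, and by (5)
$$\begin{aligned}F_1h_2h_4h_6=\Gamma(A,B,C,D)=\ &A\langle B1\rangle\langle C1\rangle\langle D1\rangle1-u\,1\langle BA\rangle\langle C1\rangle\langle D1\rangle1-u\,1\langle A1\rangle\langle CB\rangle\langle D1\rangle1\\&-u\,1\langle A1\rangle\langle B1\rangle\langle DC\rangle1-u\,1\langle A1\rangle\langle B1\rangle\langle C1\rangle D.\end{aligned}$$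
In each term the three brackets occupy positions $(2,3),(4,5),(6,7)$, and $h_3,h_5$ act at the left and right junction. On the first and last terms the chain formula applies again, and
$$F=A\,\Gamma(B,C,D)\,1-u\,1Q_11-u\,1Q_21-u\,1Q_31-u\,1\,\Gamma(A,B,C)\,D,\tag{7}$$
with
$$\begin{aligned}
Q_1&=\big[B\langle CA\rangle-uA\langle CB\rangle\big]\langle D1\rangle1+\big[B\langle A1\rangle-uA\langle B1\rangle\big]\big(\langle DC\rangle1+\langle C1\rangle D\big),\\
Q_2&=\big[A\langle C1\rangle-u1\langle CA\rangle\big]\big(\langle DB\rangle1+\langle B1\rangle D\big)-u\big[A\langle B1\rangle-u1\langle BA\rangle\big]\big(\langle DC\rangle1+\langle C1\rangle D\big),\\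
Q_3&=\big[A\langle B1\rangle-u1\langle BA\rangle\big]\big(\langle D1\rangle C-u\langle C1\rangle D\big)-u\,1\langle A1\rangle\big(\langle DB\rangle C-u\langle CB\rangle D\big).
\end{aligned}$$
Each $Q_i$ is found by expanding the middle bracket into its two words and applying (2) at both junctions.

* $Q_1$ comes from $\langle BA\rangle\langle C1\rangle\langle D1\rangle$. *Middle $C1$*: on the left, $BA|C\mapsto B\langle CA\rangle$ and $-u\,AB|C\mapsto-uA\langle CB\rangle$; on the right, $1|D1\mapsto\langle D1\rangle1$ and $1|1D\mapsto0$. *Middle $1C$, weight $-u$*: on the left, $BA|1\mapsto-u^{-1}B\langle A1\rangle$ and $-u\,AB|1\mapsto-u(-u^{-1})A\langle B1\rangle$, together $-u^{-1}[B\langle A1\rangle-uA\langle B1\rangle]$; on the right, $C|D1\mapsto\langle DC\rangle1$ and $-u\,C|1D\mapsto(-u)(-u^{-1})\langle C1\rangle D$. The weights $(-u)(-u^{-1})$ multiply to $1$.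
* $Q_2$ comes from $\langle A1\rangle\langle CB\rangle\langle D1\rangle$. *Middle $CB$*: on the left, $A1|C\mapsto A\langle C1\rangle$ and $-u\,1A|C\mapsto-u1\langle CA\rangle$; on the right, $B|D1\mapsto\langle DB\rangle1$ and $-u\,B|1D\mapsto\langle B1\rangle D$. *Middle $BC$, weight $-u$*: on the left, $A\langle B1\rangle-u1\langle BA\rangle$; on the right, $\langle DC\rangle1+\langle C1\rangle D$.
* $Q_3$ comes from $\langle A1\rangle\langle B1\rangle\langle DC\rangle$. *Middle $B1$*: on the left, $A\langle B1\rangle-u1\langle BA\rangle$; on the right, $1|DC\mapsto\langle D1\rangle C$ and $-u\,1|CD\mapsto-u\langle C1\rangle D$. *Middle $1B$, weight $-u$*: on the left, $A1|1\mapsto0$ and $-u\,1A|1\mapsto(-u)(-u^{-1})1\langle A1\rangle$; on the right, $B|DC\mapsto\langle DB\rangle C$ and $-u\,B|CD\mapsto-u\langle CB\rangle D$.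

**Step 8: the hypotheses of Lemma 1 hold.** *This identifies $F$ with $eC_y$.* $F$ is bar-invariant as a product of $h_i$'s applied to $e$. By (5),
$$A\,\Gamma(B,C,D)\,1=AB\langle C1\rangle\langle D1\rangle11-u\,A1\langle CB\rangle\langle D1\rangle11-u\,A1\langle B1\rangle\langle DC\rangle11-u\,A1\langle B1\rangle\langle C1\rangle D1 .\tag{8}$$
The word $y=ABC1D111$ occurs in (7) exactly once, from $AB\langle C1\rangle\langle D1\rangle11$ with coefficient $1$; every other term starts with $A1$ or with $1$. The other words of $AB\langle C1\rangle\langle D1\rangle11$ carry $-u$ or $u^2$. All other terms carry an explicit factor $u$ times coefficients in $\mathbb Z[u]$. So Lemma 1 applies, and (3) holds with this $F$ for $v=43281765$ and every $8\times8$ matrix $Y$ whose first four columns are all ones.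

## 7. Translation invariance and $3\times3$ minors

**Step 9: translation invariance.** *This lets us subtract $1$ from columns of the array.* At $u=1$ each $h_i$ is "swap positions $i,i+1$, minus the identity". So $F(1)$ is a linear combination of elements obtained from $F_1(1)=\prod_{X}(X1-1X)$ by permuting positions. Each of these evaluates to a product, over $X\in\{A,B,C,D\}$, of differences $Z_{i,X}-Z_{j,X}$, because $Z_{\cdot,1}=1$. Hence the value of (3) does not change when a constant is added to any of the columns $A,B,C,D$ of $Z$.

The sensible attempt is now to prove positivity as in Section 5. Expanding $(s_2-1)(s_4-1)(s_6-1)(s_3-1)(s_5-1)$ gives $32$ signed products of four differences, and one tries to group them so that monotone columns, and perhaps other $2\times2$ minors, make each group nonnegative. The danger sits in the brackets $\langle X'X\rangle$ of two large letters in (7), such as $\langle DC\rangle$. Suppose the top row of $Y$ is all ones, and subtract $1$ from all four columns. A bracket $\langle X'X\rangle$ in positions $i,i+1$ then evaluates to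
$$(Z_{i,X'}-1)(Z_{i+1,X}-1)-(Z_{i,X}-1)(Z_{i+1,X'}-1).$$
Undoing the row reversal, this is the $3\times3$ minor of $Y$ on the top row and the rows of positions $i+1$ and $i$, and on a column of ones and the columns $X,X'$. For instance, for $c,d>1$,
$$\det\begin{pmatrix}1&1&1\\1&1&d\\1&c&cd\end{pmatrix}=-(c-1)(d-1)<0,\tag{9}$$
although all entries are positive and all $2\times2$ minors are nonnegative. In (6) the bracket $\langle BA\rangle$ was also present, but there it could be absorbed into differences. For $F$ we instead choose a matrix where most other terms vanish and the surviving bracket $\langle DC\rangle$ is exactly (9).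

## 8. A multiplicative matrix and its value $-3/1024$

**Step 10: the matrix.** *We want positive entries, nonnegative $2\times2$ minors, and as many ones as possible.* Nonnegativity of $2\times2$ minors of a positive matrix is a multiplicative condition, so we build the matrix multiplicatively. Let $a,b,c,d>1$ and
$$M_0=\begin{pmatrix}1&1&1&1&1\\1&1&1&1&d\\1&1&1&c&cd\\1&1&b&bc&bcd\\1&a&ab&abc&abcd\end{pmatrix},\qquad(M_0)_{ij}=\prod_{p<i,\,q<j}\zeta_{pq},$$
with $\zeta_{14}=d$, $\zeta_{23}=c$, $\zeta_{32}=b$, $\zeta_{41}=a$ and all other $\zeta_{pq}=1$. For $i<i'$, $j<j'$,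
$$\frac{(M_0)_{ij}(M_0)_{i'j'}}{(M_0)_{ij'}(M_0)_{i'j}}=\prod_{i\le p<i',\,j\le q<j'}\zeta_{pq}\ge1,$$
so $M_0$ has positive entries and nonnegative $2\times2$ minors. Rows $1,2,3$ and columns $1,4,5$ form the matrix in (9).

Let $Y=M_0(R_0,C_0)$ with $R_0=\{1,1,2,3,3,4,5,5\}$ and $C_0=\{1,1,1,1,2,3,4,5\}$. Its first four columns are all ones. Reverse the rows (positions $1,\dots,8$ get rows $5,5,4,3,3,2,1,1$ of $M_0$) and subtract $1$ from columns $A,B,C,D$. By Step 9 we may use the array
$$\begin{array}{c|cccc}\text{positions}&A&B&C&D\\\hline1,2&a-1&ab-1&abc-1&abcd-1\\3&0&b-1&bc-1&bcd-1\\4,5&0&0&c-1&cd-1\\6&0&0&0&d-1\\7,8&0&0&0&0\end{array}$$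

**Step 11: which words survive.** *The zeros cut (7) down to a few terms.* Only words with $A$ in positions $\le2$, $B$ in positions $\le3$, $C$ in positions $\le5$ and $D$ in positions $\le6$ contribute. Set $u=1$ in (7).

* From $A\,\Gamma(B,C,D)\,1$, that is (8): the last term has $D$ in position $7$, so there remains $AB\langle C1\rangle\langle D1\rangle11-A1\langle CB\rangle\langle D1\rangle11-A1\langle B1\rangle\langle DC\rangle11$.
* From $-1Q_11$: since position $1$ holds the letter $1$, $A$ must be in position $2$. This kills $B\langle CA\rangle$ and $B\langle A1\rangle$. The summand with $\langle C1\rangle D$ has $D$ in position $7$. There remains $+1A\langle CB\rangle\langle D1\rangle11+1A\langle B1\rangle\langle DC\rangle11$.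
* From $-1Q_21$: the first product has $B$ in position $5$ or $6$. In the second, $1\langle BA\rangle$ puts $A$ in position $3$ or $4$, and $\langle C1\rangle D$ puts $D$ in position $7$. There remains $+1A\langle B1\rangle\langle DC\rangle11$.
* From $-1Q_31$: every term has $C$ or $D$ in position $7$. From $-1\,\Gamma(A,B,C)\,D$: $D$ is in position $8$. Nothing remains.

Rows $1$ and $2$ of the array coincide, so the prefixes $A1$ and $1A$ have the same value $a-1$. Therefore the two $\langle CB\rangle\langle D1\rangle$ terms cancel, and $\langle B1\rangle\langle DC\rangle$ gets total coefficient $-1+1+1=1$.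

**Step 12: evaluate.** *The two surviving kinds of term have opposite signs.* In $AB\langle C1\rangle\langle D1\rangle11$ the brackets are in positions $3,4$ and $5,6$. They give $(bc-1)-(c-1)=c(b-1)$ and $(cd-1)-(d-1)=d(c-1)$, and the prefix $AB$ gives $(a-1)(ab-1)$. In the other term, $\langle B1\rangle$ in positions $3,4$ gives $b-1$, and $\langle DC\rangle$ in positions $5,6$ gives $(cd-1)\cdot0-(c-1)(d-1)$, the minor (9). Thus
$$\operatorname{Imm}_vY=(a-1)\Big[(ab-1)\,c(b-1)\,d(c-1)-(b-1)(c-1)(d-1)\Big],$$
$$\operatorname{Imm}_vY=(a-1)(b-1)(c-1)\big[(ab-1)cd-(d-1)\big].\tag{10}$$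
The last bracket equals $1-d\,\big(1-c(ab-1)\big)$. So it is negative as soon as $c(ab-1)<1$ and $d$ is large enough. For $a=b=c=\frac54$, $d=4$:
$$\operatorname{Imm}_vY=\tfrac1{64}\Big(\tfrac9{16}\cdot5-3\Big)=\tfrac1{64}\Big(\tfrac{45}{16}-3\Big)=-\tfrac3{1024}<0 .$$

**Step 13: from nonnegative to strictly positive minors.** *$Y$ is only on the boundary of the $2$-positive matrices, so we push it inside.* $Y$ has positive entries and $Y_{ij}Y_{i'j'}\ge Y_{ij'}Y_{i'j}$ for $i<i'$, $j<j'$, since it arises from $M_0$ by repeating rows and columns. For $m\ge8$ and $t>0$ put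
$$M^{(t)}_{ij}=Y_{\min(i,8),\min(j,8)}\,(1+t)^{ij},\qquad1\le i,j\le m .$$
For $i<i'$, $j<j'$ we have $ij+i'j'-ij'-i'j=(i'-i)(j'-j)>0$. So the weak inequality for $Y$ becomes a strict one: all $2\times2$ minors of $M^{(t)}$ are positive, and $M^{(t)}$ is $2$-positive. As $t\to0^+$ its top-left $8\times8$ block tends to $Y$, so $\operatorname{Imm}_vX([8],[8])$ at $M^{(t)}$ tends to $-3/1024$ and is negative for small $t$. In particular the polynomial is not identically zero, and all hypotheses of the conjecture hold with $k=2$, $n=8$, $R=C=[8]$. This proves Theorem 1. $\blacksquare$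

## 9. The case $k=1$, and limits of $k$-positive matrices

**Step 14: $k=1$.** *Here the conjecture is true.* If $v$ avoids $12$ then $v=w_0$, and only $w=w_0$ occurs in the sum. So $\operatorname{Imm}_{w_0}X(R,C)=\prod_ix_{r_i,c_{n+1-i}}$, which is positive on matrices with positive entries.

For $k\ge2$ we need a general version of Step 13.

**Lemma 2.** Let $Y$ be an $N\times N$ matrix and $k\le N$. Suppose that all minors of $Y$ of size $\le k$ are $\ge0$, and that for each size $\le k$ some minor is positive. Then $Y$ is a limit of $k$-positive matrices. In particular, repeating rows and/or columns of a $k$-positive matrix with at least $k$ rows and $k$ columns, so as to obtain a square matrix, gives a limit of $k$-positive matrices.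

*Proof.* First, for $0<x_1<\dots<x_s$ and real $\lambda_1<\dots<\lambda_s$ we have $\det(x_i^{\lambda_j})>0$. Indeed, a nonzero combination $\sum_jc_jx^{\lambda_j}$ has at most $s-1$ positive zeros: divide by $x^{\lambda_1}$, differentiate, and use Rolle's theorem and induction on $s$. So the determinant never vanishes. The set of increasing exponent tuples is convex, hence connected, so the sign is constant, and for exponents $0,1,\dots,s-1$ it is the sign of a Vandermonde determinant, which is positive.

For $0<t<1$ let $\Theta_t=(t^{(i-j)^2})_{i,j}$. Since $t^{(i-j)^2}=t^{i^2}t^{j^2}(t^{-2i})^j$ and $t^{-2i}$ increases with $i$, all minors of $\Theta_t$ are positive. Also $\Theta_t\to I$ as $t\to0$. By Cauchy–Binet, a minor of $\Theta_tY\Theta_t$ of size $s\le k$ is a combination, with positive coefficients, of all the $s\times s$ minors of $Y$, so it is positive. Thus $\Theta_tY\Theta_t$ is $k$-positive and tends to $Y$.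

For the last sentence: a minor of the enlarged matrix is $0$ if it uses two copies of one row or column, and otherwise it is a minor of the original matrix; every minor of the original of size $\le k$ occurs. $\square$

## 10. Inversion, direct sums and equal rows

For $a\ge1$, $u\in S_n$, and $w_a$ the longest element of $S_a$, write $w_a\oplus u=(a,\dots,1,a+u(1),\dots,a+u(n))\in S_{a+n}$. Put $C'_v=\sum_{x\le v}P_{x,v}(1)\,x\in\mathbb Z[S_n]$ and $Y_w=\prod_iy_{i,w(i)}$. Since $C'_v\in v+\sum_{x<v}\mathbb Z x$, the $C'_v$ form a basis of the group algebra. Three facts will be used.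

**Fact 1 (inversion).** $\sum_wY_w\,w=\sum_v\operatorname{Imm}_v(Y)\,C'_v$. Comparing coefficients, this is the Kazhdan–Lusztig inversion formula (Theorem 3.1 of the paper cited in Section 4)
$$\sum_{x\le v\le z}(-1)^{\ell(z)-\ell(v)}P_{x,v}P_{w_0z,w_0v}=\delta_{x,z}.$$
For $n=2$ it reads $y_{11}y_{22}\,e+y_{12}y_{21}\,s=(y_{11}y_{22}-y_{12}y_{21})\,e+y_{12}y_{21}(e+s)$. So the immanants of $Y$ are the coordinates of $\sum_wY_ww$ in the basis $C'_v$.

**Fact 2 (parabolic subgroups).** $C'_{w_a\oplus u}=C'_{w_a}\otimes C'_u$ in $\mathbb Z[S_a\times S_n]\subset\mathbb Z[S_{a+n}]$, and $C'_{w_a}=\sum_{\sigma\in S_a}\sigma$. Indeed, everything below an element of a parabolic subgroup lies in that subgroup, Kazhdan–Lusztig polynomials may be computed there and are multiplicative over direct products, and $P_{\sigma,w_a}=1$.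

**Fact 3 (equal rows).** If $w$ has no decreasing subsequence of length $r$, then $\operatorname{Imm}_w$ vanishes on matrices with $r$ equal rows. This is a theorem of B. Rhoades and M. Skandera, *Kazhdan–Lusztig immanants and products of matrix minors, II*, Linear Multilinear Algebra 58 (2010) 137–150. We quote it; apart from Kazhdan–Lusztig theory, it is the only published theorem that the proof cites.

For $w=e$ and $r=2$, Fact 3 says that a determinant with two equal rows is zero. When the equal rows are *adjacent*, Fact 1 explains it. Suppose rows $i,i+1$ of $Y$ are equal, and put $s=s_i$. Then $Y_{ws}=Y_w$, so $\sum_wY_ww$ is invariant under right multiplication by $s$. If $vs<v$, then $P_{xs,v}=P_{x,v}$, so $C'_vs=C'_v$. There are $n!/2$ such $v$, which is the dimension of the space of right $s$-invariants, so these $C'_v$ span that space. Hence $\operatorname{Imm}_v(Y)=0$ whenever $vs>v$. If rows $i,\dots,i+r-1$ are equal, $\operatorname{Imm}_v(Y)\ne0$ therefore forces $v(i)>v(i+1)>\dots>v(i+r-1)$. Below, the equal rows need not be adjacent, so the full theorem is needed.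

## 11. Passing from $k$ to $k+1$

Call $v\in S_n$ **$k$-bad** if $k<n$, $v$ avoids $12\cdots(k+1)$, and $\operatorname{Imm}_v(M)<0$ for some $k$-positive $n\times n$ matrix $M$. By Theorem 1 with $m=8$, $43281765$ is $2$-bad. Its longest decreasing subsequence has length $4$: it is covered by the four increasing subsequences $4,8$; $3,7$; $2,6$; $1,5$, and $4321$ occurs.

Given a $k$-bad $v$, consider $v'=w_a\oplus v$, which has increasing subsequences at most one longer. Let $\mathbf 1_a$ be the $a\times a$ all-ones matrix. Facts 1 and 2 will give $\operatorname{Imm}_{v'}(\mathbf 1_a\oplus M)=\operatorname{Imm}_v(M)<0$. But $\mathbf 1_a\oplus M$ is of no use as it stands: for $(k+1)$-positivity we would have to control the $(k+1)$-minors inside $M$. In our example $k=2$, and $M$ near $Y$ has a $3\times3$ minor near (9), which is negative.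

A repair is to add an all-ones matrix, which lets us trade one size of minor. If the matrix is $\mathbf 1+\varepsilon(0\oplus H)$ with a first row and column of ones, clearing the first row turns a $(k+1)$-minor through row and column $1$ into $\varepsilon^k$ times a $k$-minor of $H$. Taking $H=M$ still does not suffice, because of minors that avoid row $1$. For $M=\begin{pmatrix}10&15\\5&8\end{pmatrix}$, which has determinant $5$, one finds $\det(\mathbf 1_2+\varepsilon M)=-2\varepsilon+5\varepsilon^2$. To first order one sees the second difference $M_{11}+M_{22}-M_{12}-M_{21}$, not a minor. So $H$ should be a matrix whose second differences are $k$-positive, and yet $\operatorname{Imm}_v(H)$ should stay negative. Both can be arranged.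

**Lemma 3 (lifting).** Let $v\in S_n$ be $k$-bad with no decreasing subsequence longer than $a$. Then $v'=w_a\oplus v\in S_{a+n}$ is $(k+1)$-bad, and it has no decreasing subsequence longer than $a$.

*Proof.*

**Step 15: patterns.** *This checks the combinatorial conditions.* An increasing subsequence of $v'$ has at most one entry from the first block and at most $k$ from the second, so $v'$ avoids $12\cdots(k+2)$. A decreasing subsequence lies in one block, so it has length at most $a$. Also $k+1<n+1\le a+n$.

**Step 16: the matrix $H$.** *We want $H=LM'L^{\mathsf T}$ with $M'$ $k$-positive and $\operatorname{Imm}_v(H)<0$.* Let $M$ be $k$-positive with $\operatorname{Imm}_v(M)<0$, let $L$ be the $n\times n$ lower triangular all-ones matrix, and let $\Lambda=\operatorname{diag}(T,T^2,\dots,T^n)$ with $T>0$. Put $M'=\Lambda M\Lambda$, which is $k$-positive, and $H=LM'L^{\mathsf T}$. Then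
$$\Lambda^{-1}H\Lambda^{-1}=(\Lambda^{-1}L\Lambda)\,M\,(\Lambda^{-1}L\Lambda)^{\mathsf T},\qquad(\Lambda^{-1}L\Lambda)_{ij}=T^{\,j-i}\ \ (j\le i),$$
so $\Lambda^{-1}H\Lambda^{-1}\to M$ as $T\to\infty$. Every monomial of an immanant has one factor from each row and each column, so $\operatorname{Imm}_v(H)=(\det\Lambda)^2\operatorname{Imm}_v(\Lambda^{-1}H\Lambda^{-1})$. This is negative for large $T$. Fix such a $T$.

**Step 17: the matrix $M_\varepsilon$.** *This is the $(k+1)$-positive matrix.* Let $L'$ be the $(n+1)\times(n+1)$ lower triangular all-ones matrix. Its minors are $0$ or $1$. Indeed, each row of an $s\times s$ submatrix is a string of ones followed by zeros, and the numbers of ones weakly increase downward. If these numbers are distinct and nonzero they are $1,2,\dots,s$, and the determinant is $1$. Otherwise there is a zero row or there are two equal rows, and the determinant is $0$. For $\varepsilon>0$ put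
$$M_\varepsilon=L'(1\oplus\varepsilon M')L'^{\mathsf T}=\mathbf 1_{n+1}+\varepsilon(0\oplus H).$$
The second equality holds because the first column of $L'$ is all ones and the block of $L'$ on rows and columns $2,\dots,n+1$ is $L$.

**Step 18: $M_\varepsilon$ is $(k+1)$-positive for small $\varepsilon$.** The entries are positive, since $H$ has positive entries. Let $I=\{i_1<\dots<i_s\}$ and $K$ be row and column sets of size $s$, $2\le s\le k+1$. By Cauchy–Binet,
$$\Delta_{I|K}(M_\varepsilon)=\sum_{P,Q}\Delta_{I|P}(L')\,\Delta_{P|Q}(1\oplus\varepsilon M')\,\Delta_{K|Q}(L').$$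

* If exactly one of $P,Q$ contains $1$, the middle factor has a zero row or column and vanishes.
* If $1\notin P\cup Q$, the middle factor is $\varepsilon^s$ times a minor of $M'$, so the term is $O(\varepsilon^s)$.
* If $1\in P\cap Q$, the middle factor is $\varepsilon^{s-1}$ times an $(s-1)$-minor of $M'$. It is positive because $s-1\le k$. The outer factors are $\ge0$.

In the last case, take $P=\{1\}\cup(I\setminus\{i_1\})$. The submatrix of $L'$ with rows $I$ and columns $P=\{1<i_2<\dots<i_s\}$ is lower unitriangular: its first column is all ones, and for $q\ge2$ its $(p,q)$ entry is $1$ exactly when $i_q\le i_p$. So $\Delta_{I|P}(L')=1$, and the same works for $Q$ and $K$. Hence $\Delta_{I|K}(M_\varepsilon)=\varepsilon^{s-1}(\kappa+O(\varepsilon))$ with $\kappa>0$. There are finitely many minors, so one small $\varepsilon$ serves for all.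

**Step 19: evaluate $\operatorname{Imm}_{v'}$.** *We show that it equals $\varepsilon^n\operatorname{Imm}_v(H)$ exactly.* Let $Y_\varepsilon=M_\varepsilon(R',R')$ with $R'=\{1^a,2,\dots,n+1\}$, where $1$ is repeated $a$ times. Then $Y_\varepsilon=\mathbf 1_{a+n}+\varepsilon G$ with $G=0_a\oplus H$. In each monomial $\prod_i(1+\varepsilon G_{i,w(i)})$ choose the set $I$ of rows in which the term $\varepsilon G$ is taken, and let $K=w(I)$. This gives
$$\operatorname{Imm}_{v'}(Y_\varepsilon)=\sum_d\varepsilon^d\sum_{|I|=|K|=d}\operatorname{Imm}_{v'}(Y^{I,K}),$$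
where $Y^{I,K}$ has the entries of $G$ on $I\times K$, ones on $I^c\times K^c$, and zeros elsewhere.

If $d<n$, the $a+n-d\ge a+1$ rows of $Y^{I,K}$ indexed by $I^c$ are equal. Since $v'$ has no decreasing subsequence of length $a+1$, Fact 3 makes the term vanish. If $I$ or $K$ meets $\{1,\dots,a\}$, then $Y^{I,K}$ has a zero row or a zero column, and the term vanishes. If $d\ge n$ and neither happens, then $I=K=\{a+1,\dots,a+n\}$ and $Y^{I,K}=\mathbf 1_a\oplus H$. By Facts 1 and 2,
$$\sum_w(\mathbf 1_a\oplus H)_w\,w=\Big(\sum_{\sigma\in S_a}\sigma\Big)\otimes\sum_{w\in S_n}H_w\,w=\sum_{u\in S_n}\operatorname{Imm}_u(H)\;C'_{w_a}\otimes C'_u=\sum_{u\in S_n}\operatorname{Imm}_u(H)\,C'_{w_a\oplus u}.$$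
Comparing the coefficient of the basis element $C'_{v'}$ with Fact 1 gives $\operatorname{Imm}_{v'}(\mathbf 1_a\oplus H)=\operatorname{Imm}_v(H)$. Therefore
$$\operatorname{Imm}_{v'}(Y_\varepsilon)=\varepsilon^n\operatorname{Imm}_v(H)<0 .$$

**Step 20: conclude.** *We pass from $Y_\varepsilon$ to a strictly positive matrix.* $Y_\varepsilon$ is obtained from the $(k+1)$-positive matrix $M_\varepsilon$ by repeating a row and a column, so by Lemma 2 it is a limit of $(k+1)$-positive matrices. By continuity $\operatorname{Imm}_{v'}$ is negative on one of them, so $v'$ is $(k+1)$-bad. $\square$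

## 12. All $n\ge4k$ and all $m\ge n$

**Step 21: $n=4k$.** *Iterate the lifting lemma.* Start from the $2$-bad permutation $43281765\in S_8$, which has no decreasing subsequence longer than $4$. Apply Lemma 3 with $a=4$, $k-2$ times; the bound $4$ persists each time. This gives a $k$-bad permutation in $S_{8+4(k-2)}=S_{4k}$ for each $k\ge2$.

**Step 22: from $n$ to $n+1$.** *We show that a $k$-bad permutation can be lengthened.* Let $v\in S_n$ be $k$-bad and let $v^+=(n+1,v(1),\dots,v(n))\in S_{n+1}$. The first entry $n+1$ belongs to no increasing subsequence of length $\ge2$, so $v^+$ avoids $12\cdots(k+1)$; and $k<n+1$. Write $w_0$ for the longest element of $S_{n+1}$. If $w\ge v^+$, then $ww_0\le v^+w_0=(v(n),\dots,v(1),n+1)$, which lies in the parabolic subgroup fixing $n+1$. So $ww_0$ lies there too, which means $w(1)=n+1$ and $w=(n+1,w^-(1),\dots,w^-(n))$ with $w^-\ge v$ in $S_n$. Length differences are unchanged. By the identity $P_{w_0w,w_0v^+}=P_{ww_0,v^+w_0}$ of Step 1, and since Kazhdan–Lusztig polynomials may be computed in the parabolic subgroup, so are the coefficients.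 Hence
$$\operatorname{Imm}_{v^+}(Y)=y_{1,n+1}\operatorname{Imm}_v(Y^-),$$
where $Y^-$ consists of rows $2,\dots,n+1$ and columns $1,\dots,n$ of $Y$. Take a $k$-positive $M$ with $\operatorname{Imm}_v(M)<0$ and repeat its first row and its last column. The resulting $Y$ has $Y^-=M$ and $y_{1,n+1}=M_{1,n}>0$, so $\operatorname{Imm}_{v^+}(Y)<0$. By Lemma 2, $Y$ is a limit of $k$-positive matrices, so $v^+$ is $k$-bad. Iterating from $n=4k$ gives a $k$-bad permutation in $S_n$ for every $n\ge4k$.

**Step 23: from $n\times n$ to $m\times m$.** *We enlarge the matrix, not the permutation.* Given $m\ge n$ and a $k$-positive $n\times n$ matrix with $\operatorname{Imm}_v<0$, repeat its last row and its last column until the size is $m\times m$. By Lemma 2 this is a limit of $k$-positive $m\times m$ matrices. The function $\operatorname{Imm}_vX([n],[n])$ depends only on the top-left $n\times n$ block, so it is still negative on a sufficiently close $k$-positive approximation.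

This gives the first sentence of Theorem 2, and in particular the conjecture fails for every $k\ge2$ and all $m\ge n\ge4k$. Step 14 gives its truth for $k=1$. So $k=1$ is the only value of $k$ for which it holds for all $n,m$. $\blacksquare$
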